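\title{Rational approximation of continuously differentiable functions on compact plane sets}

\begin{abstract}
For a perfect compact set $X\subset\mathbb C$, let $D^{(1)}(X)$ be the algebra of functions on $X$ that have a continuous complex derivative along $X$, normed by $\sup|f|+\sup|f'|$. We prove that the rational functions with no poles on $X$ are dense in $D^{(1)}(X)$ for every perfect $X$, and in particular for every semi-rectifiable $X$. We also determine which sets of poles suffice. The proof is by duality: to an annihilating functional and a function $f$ we attach a function $h$ that is analytic off $X$, and we show that $\bar\partial h=0$ across $X$. The tools are weak-type estimates for the kernel $z^{-2}$, a stopping-time decomposition of test functions, and Baire's theorem.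
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{compact plane set} is a non-empty compact subset $X$ of $\mathbb C$, and $|f|_X=\sup_{x\in X}|f(x)|$. Suppose that $X$ is perfect, that is, has no isolated points. A function $f\colon X\to\mathbb C$ is \emph{differentiable on $X$} if the limit
\[
f'(a)=\lim_{z\to a,\ z\in X\setminus\{a\}}\frac{f(z)-f(a)}{z-a}
\]
exists for every $a\in X$. The differentiable functions with $f'$ continuous on $X$ form an algebra $D^{(1)}(X)$, normed by
\[
\|f\|=|f|_X+|f'|_X .
\]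
The definition is intrinsic: it uses the values of $f$ on $X$ only, and the limit is taken along $X$. For $X=[0,1]$ it gives $C^1[0,1]$; on the interior of a general $X$ it forces $f$ to be analytic. Every rational function with no poles on $X$ belongs to $D^{(1)}(X)$.

The set $X$ is \emph{semi-rectifiable} if the union of the rectifiable Jordan arcs contained in $X$ is dense in $X$. Such a set is perfect, because each of its points lies on an arc in $X$ or is a limit of other points of $X$. The following question comes from \cite{CFM}.

\medskip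
\noindent\textbf{Question.} \emph{Let $X$ be a semi-rectifiable compact plane set. Are the rational functions with no poles on $X$ dense in $D^{(1)}(X)$?}
\medskip

In the simplest cases the answer is yes. For $X=[0,1]$, approximate $f'$ uniformly by polynomials and integrate from $0$. For the closed unit disc, replace $f(z)$ by $f(tz)$ with $t<1$ close to $1$ and take Taylor polynomials. Arcs enter the question because they tie a function to its derivative: if $\gamma\subset X$ is a rectifiable arc from $a$ to $b$, then $r(b)-r(a)=\int_\gamma r'(z)\,dz$ for every rational $r$ without poles on $X$. Semi-rectifiability provides such ties near every point, but it does not join nearby points by short arcs, or by any arcs, so one cannot approximate $f'$ and integrate.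

There is a second reason to guess yes. Suppose that $f$ is the restriction of a compactly supported $C^1$ function $F$ on the plane with $\bar\partial F=0$ on $X$. The Cauchy--Pompeiu formula
\[
F(w)=\frac1\pi\int_{\mathbb C\setminus X}\frac{\bar\partial F(z)}{w-z}\,dm(z)\qquad(dm=\text{area measure})
\]
then exhibits $f$ as a superposition of the rational functions $w\mapsto 1/(w-z)$, $z\notin X$. Two things stand between this formula and a proof. The differentiated kernel $(w-z)^{-2}$ is not locally integrable. And the extension $F$ need not exist.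

\begin{example}\label{ex:lip}
Let $I_n=[2^{-n},\tfrac32 2^{-n}]$ and $I_n'=I_n+8^{-n}i$ for $n\ge1$, and let $X=\{0\}\cup\bigcup_n(I_n\cup I_n')$, a semi-rectifiable compact set. Let $f=4^{-n}$ on $I_n'$ and $f=0$ elsewhere on $X$. Then $f$ is locally constant on $X\setminus\{0\}$ and $|f(z)|\le|z|^2$, so $f\in D^{(1)}(X)$ with $f'=0$. For $x\in I_n$ the difference quotient of $f$ between $x$ and $x+8^{-n}i$ has modulus $2^n$. So $f$ is not Lipschitz near $0$, and it is not the restriction of a $C^1$ function. The difference quotients converge at every point, but not uniformly.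
\end{example}

The answer is nevertheless yes, and arcs play no role. To include sets with isolated points, for any compact plane set $X$ let $J(X)$ be the set of pairs $(f,f')\in C(X)^2$ such that
\[
\frac{f(z)-f(a)}{z-a}\to f'(a)\quad\text{as } z\to a,\ z\in X\setminus\{a\},\qquad\text{for every non-isolated }a\in X .
\]
If $X$ is perfect, then $J(X)=\{(f,f'):f\in D^{(1)}(X)\}$.

\begin{theorem}\label{thm:A}
Let $X$ be a compact plane set and $(f,f')\in J(X)$. There are rational functions $r_n$ without poles on $X$ such that $r_n\to f$ and $r_n'\to f'$ uniformly on $X$. In particular, for every perfect, and hence for every semi-rectifiable, compact plane set $X$, the rational functions with no poles on $X$ are dense in $D^{(1)}(X)$.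
\end{theorem}

In the next statement rational functions are regarded on the Riemann sphere $\widehat{\mathbb C}$, so that a non-constant polynomial has a pole at $\infty$.

\begin{theorem}\label{thm:B}
Let $X$ be a perfect compact plane set and $\Lambda\subset\widehat{\mathbb C}\setminus X$. The rational functions with all poles in $\Lambda$ are dense in $D^{(1)}(X)$ if and only if $\Lambda$ meets every component of $\widehat{\mathbb C}\setminus X$. In particular, the polynomials are dense in $D^{(1)}(X)$ if and only if $\mathbb C\setminus X$ is connected.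
\end{theorem}

Section~\ref{sec:tools} collects the analytic tools. Section~\ref{sec:dual} reduces Theorem~\ref{thm:A} to the removability of $X$ for one function $h$. Section~\ref{sec:model} proves the removability in a model case, sets of zero area with uniformly convergent difference quotients. Section~\ref{sec:baire} states the general estimate for $\bar\partial h$ and deduces Theorem~\ref{thm:A}; the estimate is proved in Sections~\ref{sec:square} and~\ref{sec:stop}. Section~\ref{sec:poles} proves Theorem~\ref{thm:B}.

\section{Integral transforms of measures}\label{sec:tools}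

\subsection*{Conventions}
The letter $C$ denotes absolute constants, which may change from line to line. The area of a set $S$ is $|S|$, and ``a.e.'' refers to area. The open disc with center $z$ and radius $r$ is $\Delta(z,r)$. Squares have sides parallel to the axes; a square $q$ has side $\ell(q)$ and center $x_q$, and $\lambda q$ is the closed concentric square of side $\lambda\ell(q)$. Dyadic squares are half-open, so that those of a given side partition the plane; for an integer $\lambda$, a point lies in at most $(\lambda+1)^2$ of the squares $\lambda q$ with $q$ dyadic of a given side. We write $|\cdot|_\infty$ for the maximum norm on $\mathbb R^2$ and $\operatorname{dist}_\infty$ for the corresponding distance; thus $|z|_\infty\le|z|\le\sqrt2\,|z|_\infty$. Measures are finite Borel measures carried by bounded sets, and $\|\beta\|$ is the total variation of $\beta$.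

\subsection*{Weak-type bounds}
For a complex measure $\beta$ and $r>0$ put
\[
\mathcal B_r\beta(z)=\int_{|w-z|>r}\frac{d\beta(w)}{(z-w)^2},\qquad \mathcal B^*\beta=\sup_{r>0}|\mathcal B_r\beta|,\qquad \mathcal B\beta=\lim_{r\to0}\mathcal B_r\beta .
\]
The limit, where it exists, is the principal value $\operatorname{p.v.}\int(z-w)^{-2}\,d\beta(w)$. For a positive measure $\beta$ and a Borel set $S$ put
\[
I_S\beta(z)=\int_S\frac{d\beta(w)}{|z-w|},\qquad I\beta=I_{\mathbb C}\beta,\qquad \mathcal M\beta(z)=\sup_{r>0}\frac{\beta(\Delta(z,r))}{r^2}.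
\]
As a function of $r$, $\mathcal B_r\beta(z)$ is right-continuous and $\beta(\Delta(z,r))$ is left-continuous. The suprema may therefore be taken over any dense set of $r$, and $\mathcal B^*\beta$ and $\mathcal M\beta$ are Borel functions.

\begin{lemma}\label{lem:weak}
Let $\beta$ be a complex measure and $t>0$.
\begin{enumerate}
\item[(a)] $\int_S I|\beta|\,dm\le2\sqrt{\pi|S|}\,\|\beta\|$ for every measurable $S$, and $|\{I|\beta|>t\}|\le4\pi(\|\beta\|/t)^2$.
\item[(b)] $|\{\mathcal M|\beta|>t\}|\le C\|\beta\|/t$.
\item[(c)] $|\{\mathcal B^*\beta>t\}|\le C\|\beta\|/t$, and $\mathcal B\beta(z)$ exists for a.e.\ $z$.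
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Among sets $S$ of given area, $\int_S|z-w|^{-1}\,dm(z)$ is largest for the disc $\Delta(w,R)$ with $\pi R^2=|S|$, where it equals $2\pi R=2\sqrt{\pi|S|}$. Fubini's theorem gives the first bound. Applied to the bounded set $S=\{I|\beta|>t\}$, it gives $t|S|\le2\sqrt{\pi|S|}\,\|\beta\|$.

(b) Cover a compact subset $K$ of the level set by finitely many discs $\Delta(z,r)$ with $|\beta|(\Delta(z,r))>tr^2$. By the Vitali covering lemma there are disjoint discs among them whose triples cover $K$, so $|K|\le9\pi\sum r^2\le9\pi\|\beta\|/t$.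

(c) The kernel is $z^{-2}=\omega_0(z/|z|)/|z|^2$ with $\omega_0(e^{i\theta})=e^{-2i\theta}$ smooth and of mean zero on the circle. For $d\beta=b\,dm$ with $b\in L^1$, both statements are in \cite[Ch.~II, Thm.~4]{Stein}.

For the weak-type bound in general, let $\beta_n=\beta*\zeta_n$ be mollifications, with $\zeta_n\ge0$ even, of integral $1$ and supported in $\Delta(0,1/n)$, so that $\|\beta_n\|\le\|\beta\|$. Fix $z$ and $r$, and let $k(w)=(z-w)^{-2}$ for $|w-z|>r$ and $k(w)=0$ otherwise. Then $\mathcal B_r\beta_n(z)=\int(k*\zeta_n)\,d\beta$, where $|k*\zeta_n|\le r^{-2}$ and $k*\zeta_n\to k$ off the circle $|w-z|=r$. For all but countably many $r$ this circle is $|\beta|$-null, and then $\mathcal B_r\beta_n(z)\to \mathcal B_r\beta(z)$ by dominated convergence. Hence $\mathcal B^*\beta\le\liminf \mathcal B^*\beta_n$ everywhere, every point of $\{\mathcal B^*\beta>t\}$ lies in $\{\mathcal B^*\beta_n>t\}$ for all large $n$, and Fatou's lemma gives the bound.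

For the existence of $\mathcal B\beta$, the Lebesgue decomposition lets us assume that $\beta$ is singular. Given $\eta>0$, inner regularity gives $\beta=\beta|_K+\beta'$ with $K$ compact, $|K|=0$ and $\|\beta'\|<\eta$. For $z\notin K$, $\mathcal B_r(\beta|_K)(z)$ is constant for small $r$, so $\limsup_{r,s\to0}|\mathcal B_r\beta(z)-\mathcal B_s\beta(z)|\le2\mathcal B^*\beta'(z)$. The set where this $\limsup$ exceeds $2t$ has area at most $C\eta/t$ for every $\eta$, so it is null for every $t>0$.
\end{proof}

\subsection*{Means of order one half}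
The function $\mathcal B\beta$ need not be locally integrable; for a point mass at $w$ it is $(z-w)^{-2}$. Its square root is locally integrable, and for analytic functions a mean of the square root controls point values as well as a mean of the modulus does. For a square $R$ and a measurable function $u$ on $R$ put
\[
\langle u\rangle_R=\Big(\frac1{|R|}\int_R|u|^{1/2}\,dm\Big)^2 .
\]

\begin{lemma}\label{lem:half}
Let $R$ be a square of side $s$ and $\beta$ a complex measure.
\begin{enumerate}
\item[(a)] $\langle u_1+\dots+u_n\rangle_R\le n\sum_i\langle u_i\rangle_R$ and $\langle uv\rangle_R\le\sup_R|u|\cdot\langle v\rangle_R$.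
\item[(b)] $\langle I|\beta|\rangle_R\le C\|\beta\|/s$ and $\langle \mathcal B\beta\rangle_R\le C\|\beta\|/s^2$.
\item[(c)] If $v$ is analytic in the interior of $R$ and $\Delta(z,s/4)\subset R$, then $|v(z)|\le C\langle v\rangle_R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use $|\sum u_i|^{1/2}\le\sum|u_i|^{1/2}$ and $(\sum_{i\le n}x_i)^2\le n\sum x_i^2$.

(b) By Jensen's inequality $\langle u\rangle_R\le|R|^{-1}\int_R|u|\,dm$, and Lemma~\ref{lem:weak}(a) gives the first bound. For the second, let $t_0=\|\beta\|/|R|$. By Lemma~\ref{lem:weak}(c),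
\[
\int_R|\mathcal B\beta|^{1/2}dm\le\int_0^\infty\min\Big(|R|,\frac{C\|\beta\|}t\Big)\frac{dt}{2\sqrt t}\le|R|\,t_0^{1/2}+C\|\beta\|\,t_0^{-1/2}\le C(|R|\,\|\beta\|)^{1/2}.
\]

(c) The function $|v|^{1/2}$ is subharmonic, so $|v(z)|^{1/2}$ is at most its mean over $\Delta(z,s/4)$, which is at most $(16/\pi)\langle v\rangle_R^{1/2}$.
\end{proof}

\subsection*{The operator $\bar\partial$}
Let $\bar\partial=\frac12(\partial_x+i\partial_y)$. If $U$ is open, $h\in L^1_{\mathrm{loc}}(U)$ and $\tau$ is a complex measure on $U$, the statement $\bar\partial h=\tau$ on $U$ means that $\int\psi\,d\tau=-\int h\,\bar\partial\psi\,dm$ for all $\psi\in C_c^\infty(U)$. We use two textbook facts. \emph{Weyl's lemma}: if $\bar\partial h=0$ on $U$, then $h$ is a.e.\ equal to an analytic function on $U$; conversely analytic functions satisfy $\bar\partial h=0$. \emph{The Cauchy transform inverts $\bar\partial$}: for a complex measure $\beta$, the function $u(z)=\frac1\pi\int\frac{d\beta(w)}{z-w}$ is locally integrable by Lemma~\ref{lem:weak}(a), and $\bar\partial u=\beta$ by Fubini's theorem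 and the Cauchy--Pompeiu formula.

Fix $\zeta\in C_c^\infty(\Delta(0,\frac12))$ with $\zeta\ge0$ and $\int\zeta\,dm=1$. For a dyadic square $q$ of side $\ell$ let $\chi_q=\mathbf 1_q*\zeta_\ell$, where $\zeta_\ell(z)=\ell^{-2}\zeta(z/\ell)$. Then $\chi_q$ is smooth and supported in $2q$. If $\mathcal U$ is any family of dyadic squares of side $\ell$, with union $Y$, then
\begin{equation}\label{eq:pou}
\sum_{q\in\mathcal U}\chi_q=\mathbf 1_Y*\zeta_\ell\quad\text{takes values in }[0,1]\text{ and has gradient at most }C/\ell ;
\end{equation}
for the family of all dyadic squares of side $\ell$ the sum is $1$. A smooth function $\varphi$ is \emph{adapted to $q$} if it is supported in $2q$, $|\varphi|\le1$ and $|\nabla\varphi|\le1/\ell(q)$. To show that $\bar\partial h$ is a small measure, it suffices to test it on adapted functions.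

\begin{lemma}\label{lem:local}
Let $U$ be open, $h\in L^1_{\mathrm{loc}}(U)$, $\beta$ a positive measure on $U$ and $\ell_0>0$. Suppose that $|\int h\,\bar\partial\varphi\,dm|\le\beta(100Q)$ whenever $Q$ is a dyadic square with $100Q\subset U$ and $\ell(Q)<\ell_0$, and $\varphi$ is adapted to $Q$. Then $\bar\partial h$ is a complex measure on $U$ and $|\bar\partial h|\le C\beta$.
\end{lemma}

\begin{proof}
Let $\psi\in C_c^\infty(U)$ have support $K$, and let $\ell=2^{-k}<\ell_0$ be so small that $K_\ell=\{z:\operatorname{dist}(z,K)\le75\ell\}\subset U$. Write $\psi=\sum\psi\chi_q$, summing over the finitely many dyadic $q$ of side $\ell$ for which $2q$ meets $K$; for these $100q\subset K_\ell$, since $51\sqrt2<75$. Each $\psi\chi_q$ is $C(\sup|\psi|+\ell\sup|\nabla\psi|)$ times a function adapted to $q$, and a point lies in at most $101^2$ of the squares $100q$. Hence $|\int h\,\bar\partial\psi\,dm|\le C(\sup|\psi|+\ell\sup|\nabla\psi|)\beta(K_\ell)$. As $\ell\to0$ the sets $K_\ell$ decrease to $K$, so $|\int h\,\bar\partial\psi\,dm|\le C\sup|\psi|\,\beta(K)$. By the Riesz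 representation theorem $\bar\partial h$ is a complex measure $\tau$ on $U$. For open $U'\subset U$, $|\tau|(U')$ is the supremum of $|\int\psi\,d\tau|$ over $\psi\in C_c^\infty(U')$ with $|\psi|\le1$, so $|\tau|(U')\le C\beta(U')$. Outer regularity of $\beta$ extends this to Borel sets.
\end{proof}

\section{Duality and the function $h$}\label{sec:dual}

Fix $X$ and $(f,f')\in J(X)$, and put $E=\mathbb C\setminus X$. A dilation of the plane preserves rational functions and multiplies derivatives by a constant, so we assume that $X\subset\Delta(0,\frac14)$.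

By the Riesz representation theorem, the continuous linear functionals on $C(X)^2$ are
\[
T(u,u')=\int u\,d\mu+\int u'\,d\nu
\]
with complex measures $\mu,\nu$ on $X$. By the Hahn--Banach theorem, Theorem~\ref{thm:A} follows if $T(f,f')=0$ for every $T$ that vanishes on all pairs $(r,r')$ with $r$ rational without poles on $X$. An example of such a $T$, when $X$ contains a real segment $[a,b]$, is $T(u,u')=u(b)-u(a)-\int_a^bu'\,dx$. Fix an annihilating $T$ until the end of Section~\ref{sec:stop}, and put $\sigma=|\mu|+|\nu|$.

The natural object is the Cauchy transform of $T$, the value of $T$ on $w\mapsto u(w)/(z-w)$, whose $w$-derivative is $u'(w)/(z-w)+u(w)/(z-w)^2$. We need it for three pairs $(u,u')$ and their linear combinations, and we need to split it into a near and a far part. Let $V\subset C(X)^2$ be the span of $(f,f')$, $(1,0)$ and $(w,1)$. Let $\mathcal S$ be the countable algebra of subsets of $X$ generated by the sets $X\cap\lambda W$ with $W$ dyadic and $\lambda\in\{5,20,100\}$. For $(u,u')\in V$ and $S\in\mathcal S$ define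
\begin{equation}\label{eq:G}
G_S[u](z)=\int_S\frac{u\,d\mu+u'\,d\nu}{z-w}+\operatorname{p.v.}\int_S\frac{u\,d\nu}{(z-w)^2},
\end{equation}
where $u$ in brackets stands for the pair. Off $\overline S$ the integrals converge absolutely and $G_S[u]$ is analytic. By Lemma~\ref{lem:weak}, applied to three pairs and countably many sets, there is one null set $\mathcal N\subset X$ such that for every $z\notin\mathcal N$ we have $I\sigma(z)<\infty$ (so $\sigma(\{z\})=0$) and $G_S[u](z)$ exists for all $u\in V$ and $S\in\mathcal S$. At each such $z$, $G_S[u](z)$ is linear in $u$ and finitely additive in $S$. That $\mathcal N$ does not depend on $u$ matters: we shall evaluate $G_S[u]$ at $z$ for a pair $u$ that depends on $z$.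

Put $g=G_X[1]$. The hypothesis on $T$ is used only through the two facts
\begin{equation}\label{eq:ann}
g=0\ \text{ on }E,\qquad\mu(X)=0 ,
\end{equation}
which hold because $g(z)$ is the value of $T$ on $w\mapsto1/(z-w)$ for $z\in E$, and $\mu(X)$ is its value on $1$.

Let $p$ be an affine function on $\mathbb C$, identified in brackets with the pair $(p,p')\in V$. Since $p(z)-p(w)=p'\cdot(z-w)$, for $z\notin\mathcal N$ we have
\begin{equation}\label{eq:affine}
p(z)G_S[1](z)-G_S[p](z)=\int_Sp'\,d\mu-\int_S\frac{p'\,d\nu}{z-w}+\int_S\frac{p'\,d\nu}{z-w}=p'\mu(S).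
\end{equation}

For $a\in X$ let $f_a$ be the first-order Taylor remainder,
\[
f_a(w)=f(w)-f(a)-f'(a)(w-a),\qquad f_a'=f'-f'(a);
\]
the pair $(f_a,f_a')$ lies in $V$. We extend $f$ and each $f_a$ by $0$ to $E$, while an affine function always keeps its values on $E$. Off $\mathcal N$ define
\[
h=fg-G_X[f].
\]
Formally, $h(z)$ is the value of $T$ on the difference quotient $w\mapsto(f(z)-f(w))/(z-w)$. If we regard $T$ as a distribution, then formally $\bar\partial g=\pi T$ and $\bar\partial G_X[f]=\pi fT$, so that $\bar\partial h=g\,\bar\partial f$. This should vanish, because $g=0$ off $X$ and ``$\bar\partial f=0$'' on $X$. The computation has no direct meaning: $f$ is not smooth, and $g$ need not be locally integrable. But it identifies what has to be proved.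

\begin{lemma}\label{lem:entire}
If $h$ is a.e.\ equal to an entire function, then $T(f,f')=0$.
\end{lemma}

\begin{proof}
On $E$ we have $h=-G_X[f]$, which is analytic and tends to $0$ at $\infty$. The entire function coincides with $-G_X[f]$ on $E$, so it is $0$ by Liouville's theorem. Hence $0=\lim_{z\to\infty}zG_X[f](z)=\int f\,d\mu+\int f'\,d\nu$.
\end{proof}

To estimate $h$ near a point of $X$ we subtract from $f$ its affine part at a nearby point $a$, and we discard the part of $X$ that is far away. For $a\in X$ and $S\in\mathcal S$ define the \emph{local part}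
\[
h_{S,a}=f_a\,g-G_S[f_a].
\]

\begin{lemma}\label{lem:ident}
Let $S\in\mathcal S$, $F=X\setminus S$ and $a,b\in X$. Let $p(w)=f_b(a)+(f'(a)-f'(b))(w-a)$. At every point of $\mathbb C\setminus\mathcal N$,
\begin{align}
h&=h_{S,a}-G_F[f_a],\label{eq:loc}\\
h_{S,b}&=h_{S,a}+p\,G_F[1]+p'\mu(S).\label{eq:base}
\end{align}
\end{lemma}

\begin{proof}
On $X$ we have $f=f_a+p_0$ with $p_0$ affine, and $fg=f_ag+p_0g$ holds also on $E$, where $g=0$. By \eqref{eq:affine} and \eqref{eq:ann}, $p_0g-G_X[p_0]=p_0'\mu(X)=0$. So $h=f_ag-G_X[f_a]$, which is \eqref{eq:loc}. Next, on $X$,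
\[
f_b(w)-f_a(w)=f(a)-f(b)-f'(b)(w-b)+f'(a)(w-a)=p(w),
\]
and again $f_bg=f_ag+pg$ everywhere. Hence $h_{S,b}-h_{S,a}=pg-G_S[p]=pG_F[1]+(pG_S[1]-G_S[p])$, and \eqref{eq:affine} gives \eqref{eq:base}.
\end{proof}

By \eqref{eq:loc}, $h$ and $h_{S,a}$ differ by a function analytic off $\overline F$, which $\bar\partial$ does not see. Identity \eqref{eq:base} is the price of changing the base point: the far part $G_F[1]$ of $g$ appears. For a dyadic square $q$ we measure it by
\[
\Gamma_q=\sup_{10q}\big|G_{X\setminus20q}[1]\big|,
\]
which is finite because $10q$ and $X\setminus20q$ are at distance at least $5\ell(q)$.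

\section{A model case: zero area and uniform remainder}\label{sec:model}

In this section only, assume that $|X|=0$ and that for every $\varepsilon>0$ there is $\rho\in(0,1]$ with
\[
|f_a(w)|\le\varepsilon|w-a|,\qquad|f_a'(w)|\le\varepsilon\qquad(a,w\in X,\ |w-a|<\rho).
\]
A segment is an instance, because there $f_a(w)=\int_a^wf_a'(z)\,dz$ and $f'$ is uniformly continuous. We show that $\bar\partial h=0$ on $\mathbb C$; then $T(f,f')=0$ by Weyl's lemma and Lemma~\ref{lem:entire}.

Fix $\varepsilon$ and $\rho$. Let $q$ be a dyadic square of side $\ell<\rho/50$ with a point $b\in X\cap3q$, and let $S=X\cap20q$, $F=X\setminus S$. We bound $h_{S,b}$ on $2q\setminus X$, which is almost all of $2q$, and where $h_{S,b}=-G_S[f_b]$. A direct estimate fails: the last integrand in \eqref{eq:G} is only bounded by $\varepsilon|w-b|/|z-w|^2$, which is not integrable in $z$. The remedy is to move the base point with $z$. For $z\in2q\setminus X$ let $a$ be a point of $X$ nearest to $z$. Then $|z-a|\le|z-b|\le\frac52\sqrt2\,\ell\le4\ell$. For $w\in S$ we have $|w-z|\le11\sqrt2\,\ell\le16\ell<1$,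 so $|w-a|\le20\ell<\rho$, and $|w-a|\le|w-z|+|z-a|\le2|w-z|$. One power of the singularity cancels:
\[
|h_{S,a}(z)|=|G_S[f_a](z)|\le2\varepsilon|\mu|(S)+\varepsilon I_S|\nu|(z)+2\varepsilon I_S|\nu|(z)\le3\varepsilon I_S\sigma(z).
\]
In \eqref{eq:base} we have $|p'|\le\varepsilon$ and $|p(z)|\le\varepsilon|a-b|+\varepsilon|z-a|\le12\varepsilon\ell$. Therefore
\begin{equation}\label{eq:model}
|h_{S,b}(z)|\le4\varepsilon I_S\sigma(z)+12\,\varepsilon\ell\,|G_F[1](z)|\qquad(z\in2q\setminus X).
\end{equation}

It remains to bound $G_F[1]$. The obvious bound $C\|\sigma\|/\ell^2$ involves all of $\sigma$ and cannot be summed over many squares. But $g=0$ a.e., since $|X|=0$, so $G_F[1]=-G_S[1]$ a.e. The function $G_F[1]$ is analytic in the interior of $20q$, and $\Delta(z,\ell)\subset4q$ for $z\in2q$. Lemma~\ref{lem:half} with $R=4q$ gives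
\begin{equation}\label{eq:modelfar}
|G_F[1](z)|\le C\langle G_S[1]\rangle_{4q}\le C\Big(\frac{|\mu|(S)}\ell+\frac{|\nu|(S)}{\ell^2}\Big)\le\frac{C\sigma(S)}{\ell^2}\qquad(z\in2q).
\end{equation}
By \eqref{eq:model}, \eqref{eq:modelfar} and Lemma~\ref{lem:weak}(a), $\int_{2q}|h_{S,b}|\,dm\le C\varepsilon\ell\,\sigma(S)$. So $h$ is integrable near each point of $X$ by \eqref{eq:loc}, and for $\varphi$ adapted to $q$,
\[
\Big|\int h\,\bar\partial\varphi\,dm\Big|=\Big|\int h_{S,b}\,\bar\partial\varphi\,dm\Big|\le\frac1\ell\int_{2q}|h_{S,b}|\,dm\le C\varepsilon\,\sigma(20q).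
\]
If $3q\cap X=\emptyset$, the left side is $0$. Lemma~\ref{lem:local} gives $|\bar\partial h|\le C\varepsilon\sigma$, and $\varepsilon$ is arbitrary.

In general both assumptions fail, and three difficulties arise.
\begin{enumerate}
\item[(1)] The remainder estimate holds uniformly only for base points $a$ in a subset $A$ of $X$. Section~\ref{sec:baire} shows how to exhaust $X$ by such subsets.
\item[(2)] For $z\notin A$, points $w\in X\setminus A$ may be much closer to $z$ than the nearest point of $A$ is, and the cancellation above is lost. Section~\ref{sec:square} replaces it by information on $\bar\partial h$ off $A$.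
\item[(3)] If $|X|>0$, we know nothing about $g$ on $X$, and \eqref{eq:modelfar} is not available. Section~\ref{sec:stop} controls $\Gamma_q$ by a stopping-time argument.
\end{enumerate}

\section{The main estimate and the proof of Theorem~\ref{thm:A}}\label{sec:baire}

The next proposition says that on a closed set of base points where the remainder is uniformly $\varepsilon$-small, $\bar\partial h$ is at most $C\varepsilon\sigma$, up to what $\bar\partial h$ is already known to be off that set.

\begin{proposition}\label{prop:main}
Let $D$ be an open disc of radius at most $\frac14$ that meets $X$. Let $A\subset X\cap D$ be relatively closed in $D$, and let $\varepsilon,\rho>0$ be such that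
\begin{equation}\label{eq:unif}
|f_a(w)|\le\varepsilon|w-a|,\qquad|f'(w)-f'(a)|\le\varepsilon\qquad(a\in A,\ w\in X,\ |w-a|<\rho).
\end{equation}
Let $\kappa$ be a finite positive measure on $D$. Assume that $h\in L^1_{\mathrm{loc}}(D\setminus A)$ and that $\bar\partial h$ is a measure on $D\setminus A$ with $|\bar\partial h|\le\kappa$ there. Then $h\in L^1_{\mathrm{loc}}(D)$, and $\bar\partial h$ is a complex measure on $D$ with $|\bar\partial h|\le C(\varepsilon\sigma+\kappa)$.
\end{proposition}

The constant $C$ is absolute; in particular it does not depend on $A$ or $\rho$. The sets $A$ come from the following lemma, the only place where the differentiability of $f$ is used. For $\eta,\delta>0$ put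
\[
X(\eta,\delta)=\{a\in X:\ |f_a(w)|\le\eta|w-a|\ \text{ for all }w\in X\text{ with }|w-a|<\delta\}.
\]

\begin{lemma}\label{lem:exh}
Each set $X(\eta,\delta)$ is closed. For every $\eta>0$ the sets $X(\eta,1/n)$ increase to $X$ as $n\to\infty$. The sets $X(j,1)$ increase to $X$ as $j\to\infty$.
\end{lemma}

\begin{proof}
Let $a_i\in X(\eta,\delta)$, $a_i\to a$, and let $w\in X$ with $|w-a|<\delta$. For large $i$, $|w-a_i|<\delta$ and so $|f_{a_i}(w)|\le\eta|w-a_i|$. Since $f$ and $f'$ are continuous, the inequality passes to the limit. If $a\in X$ is not isolated, then $f_a(w)/(w-a)\to0$ as $w\to a$, so $a\in X(\eta,1/n)$ for large $n$; if $a$ is isolated, the condition involves only $w=a$ for large $n$. Finally, for $a\in X(1,1/n)$ the quotient $|f_a(w)|/|w-a|$ is at most $j=\max(1,n|f_a|_X)$ on $X\setminus\{a\}$.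
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:main}]
Let $\Omega$ be the union of all open discs on which $h$ is a.e.\ equal to an analytic function. Two such functions agree where their discs overlap, so $h$ is a.e.\ equal on $\Omega$ to one analytic function. Since $E\subset\Omega$, the set $Z=\mathbb C\setminus\Omega$ is a compact subset of $X$. By Lemma~\ref{lem:entire} it suffices to show that $Z=\emptyset$. Suppose that $Z\ne\emptyset$.

One would like to apply Baire's theorem to the cover of $Z$ by the closed sets $X(\varepsilon,1/n)$. This gives $|\bar\partial h|\le C\varepsilon\sigma$ on a disc, but the disc depends on $\varepsilon$ and may shrink as $\varepsilon\to0$. So we use Baire's theorem once, to find a fixed disc on which $\bar\partial h$ is a finite measure, and then let that measure play the role of $\kappa$.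

\emph{Stage 1: $\bar\partial h$ is a measure on some disc that meets $Z$.} By Lemma~\ref{lem:exh}, $Z$ is the union of the closed sets $Z\cap X(j,1)$. By Baire's theorem there are $j$ and an open disc $D$ of radius at most $\frac14$ with $\emptyset\ne Z\cap D\subset X(j,1)$. Apply Proposition~\ref{prop:main} with $A=Z\cap D$, $\rho=1$, $\kappa=0$ and $\max(j,2|f'|_X)$ in place of $\varepsilon$. Its hypothesis on $D\setminus A$ holds because $D\setminus A\subset\Omega$. We obtain that $h\in L^1_{\mathrm{loc}}(D)$ and that $\tau=\bar\partial h$ is a complex measure on $D$. Moreover $|\tau|(D\setminus Z)=0$, since $\bar\partial h=0$ on the open set $D\setminus Z$.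

\emph{Stage 2: $\tau=0$.} Let $\varepsilon>0$ and $A_n=Z\cap D\cap X(\varepsilon,1/n)$. These sets are relatively closed in $D$ and increase to $Z\cap D$. By uniform continuity choose $\rho\le1/n$ with $|f'(w)-f'(a)|\le\varepsilon$ whenever $a,w\in X$ and $|w-a|<\rho$. Let $\kappa$ be the restriction of $|\tau|$ to $D\setminus A_n$. Proposition~\ref{prop:main} with $A=A_n$ gives $|\tau|\le C(\varepsilon\sigma+\kappa)$. Since $\kappa(A_n)=0$, we get $|\tau|(A_n)\le C\varepsilon\|\sigma\|$. Letting $n\to\infty$ and then $\varepsilon\to0$, we find $|\tau|(Z\cap D)=0$.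

Thus $\bar\partial h=0$ on $D$. By Weyl's lemma $D\subset\Omega$, which contradicts $Z\cap D\ne\emptyset$.
\end{proof}

\begin{remark}\label{rem:hyp}
Perfectness serves only to identify $J(X)$ with $D^{(1)}(X)$, and semi-rectifiability only to give perfectness. Continuity of $f'$ is necessary for the conclusion, as $f'$ is to be a uniform limit of continuous functions. Differentiability at \emph{every} point is what makes the sets in Lemma~\ref{lem:exh} cover $X$, and it cannot be relaxed to differentiability off a small closed set: if $f$ is the Cantor function on $[0,1]$, then $f$ has derivative $0$ off the Cantor set, but $(f,0)$ is not a limit of pairs $(r,r')$, because $f(1)-f(0)-\int_0^10\,dx\ne0$.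
\end{remark}

\section{The estimate on one square}\label{sec:square}

In this section and the next, the hypotheses of Proposition~\ref{prop:main} are in force, and $\omega=\varepsilon\sigma|_D+\kappa$. If $A=\emptyset$ there is nothing to prove, so let $A\ne\emptyset$. Since $D$ meets $X$ and both have diameter at most $\frac12$,
\begin{equation}\label{eq:one}
|z-w|<1\qquad(z\in D,\ w\in X\cup D).
\end{equation}
Consequently $\sigma(S)\le I_S\sigma(z)$ for $z\in D$ and $S\subset X$.

Call a dyadic square $q$ \emph{admissible} if $20q\subset D$, $50\ell(q)<\rho$ and $A\cap3q\ne\emptyset$. For an admissible $q$ of side $\ell$, an \emph{admissible choice} is a point $a_q\in A\cap3q$ together with a number $\varepsilon_q\in(0,\varepsilon]$ such that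
\begin{equation}\label{eq:epsq}
|f_{a_q}(w)|\le\varepsilon_q|w-a_q|,\qquad|f'(w)-f'(a_q)|\le\varepsilon_q\qquad(w\in X,\ |w-a_q|\le14\ell).
\end{equation}
By \eqref{eq:unif}, $\varepsilon_q=\varepsilon$ is always allowed. We keep track of $\varepsilon_q$ because it multiplies $\Gamma_q$, and in Section~\ref{sec:stop} that product must be made much smaller than $\varepsilon\Gamma_q$.

\begin{lemma}\label{lem:basic}
Let $q$ be an admissible square of side $\ell$ with an admissible choice $a_q,\varepsilon_q$, and let $S=X\cap20q$. For a.e.\ $z\in2q$,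
\begin{equation}\label{eq:basic}
|h_{S,a_q}(z)|\le C\,I_{20q}\omega(z)+C\big(\varepsilon\operatorname{dist}(z,A)+\varepsilon_q\ell\big)\Gamma_q .
\end{equation}
\end{lemma}

\begin{proof}
Let $F=X\setminus20q$. As in the model case we move the base point. For a.e.\ $z\in2q\setminus\mathcal N$ we shall find $a\in A$ with
\begin{equation}\label{eq:goal}
|a-a_q|\le14\ell,\quad|z-a|\le10\ell,\quad|h_{S,a}(z)|\le C\,I_{20q}\omega(z)+C\varepsilon\operatorname{dist}(z,A)\,\Gamma_q .
\end{equation}
This suffices. Indeed, in \eqref{eq:base} with $b=a_q$, \eqref{eq:epsq} gives $|p'|\le\varepsilon_q\le\varepsilon$ and $|p(z)|\le14\varepsilon_q\ell+10\varepsilon_q\ell$, so that $|p(z)G_F[1](z)|\le24\varepsilon_q\ell\,\Gamma_q$ and $|p'\mu(S)|\le\varepsilon\sigma(S)\le\varepsilon I_S\sigma(z)$.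

\medskip
\emph{Case 1: $z\in A\cap2q$, $z\notin\mathcal N$.} Take $a=z$. Then $|a-a_q|\le\frac52\sqrt2\,\ell\le4\ell$. All $w\in S$ satisfy $|w-z|\le11\sqrt2\,\ell<\rho$, so $|f_z(w)|\le\varepsilon|w-z|$ and $|f_z'(w)|\le\varepsilon$ on $S$. The principal value in $G_S[f_z](z)$ therefore converges absolutely, and since $f_z(z)=0$,
\[
|h_{S,z}(z)|=|G_S[f_z](z)|\le\varepsilon|\mu|(S)+2\varepsilon I_S|\nu|(z)\le2\varepsilon I_S\sigma(z).
\]

\emph{Case 2: $z\in2q\setminus A$.} Here we work at the scale of $\operatorname{dist}(z,A)$. On a square of that scale around $z$ that misses $A$, we know $\bar\partial h$, so $h_{S,a}$ is analytic up to a Cauchy transform. Its point values are then controlled by a mean of order one half, and such a mean tolerates the singular integral over the part of $X$ near $z$.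

\emph{The square $W$.} Let $W$ be the largest dyadic square with $z\in W$ and $5W\cap A=\emptyset$, and let $\ell_W$ be its side. To see that it exists and that $\ell_W\le\ell$, note three facts. Small dyadic squares containing $z$ qualify, because $A$ is relatively closed in $D$. If $\widehat W$ is the dyadic parent of a dyadic square $W$, then $|x_W-x_{\widehat W}|_\infty=\frac12\ell(W)$, so $5W\subset5\widehat W$. And the dyadic square $W'\ni z$ of side $2\ell$ does not qualify, because $|a_q-x_{W'}|_\infty\le\frac52\ell+\ell\le5\ell$. For each of the countably many squares $W$ that occur, fix $a=a_W\in A\cap5\widehat W$. Then $|a-x_W|_\infty\le5\ell_W+\frac12\ell_W$ and $|x_W-x_q|_\infty\le\frac12\ell_W+\ell$, so $|a-x_q|_\infty\le7\ell$. This gives: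
\begin{itemize}
\item $3W\subset10q$ and $5W\subset20q$, since points of $5W$ are within $3\ell_W+\ell\le4\ell$ of $x_q$ in the maximum norm;
\item $\operatorname{dist}(z,A)\ge\ell_W$ for $z\in W$, since $5W\cap A=\emptyset$;
\item $|z'-a|\le7\sqrt2\,\ell_W\le10\ell_W$ for $z'\in3W$, and $|w-a|\le8\sqrt2\,\ell_W\le12\ell_W$ for $w\in5W$;
\item $|w-a|\le17\sqrt2\,\ell<\rho$ for $w\in20q$, so \eqref{eq:unif} applies to $a$ and every $w\in S$;
\item $|a-a_q|\le\frac{17}2\sqrt2\,\ell\le14\ell$.
\end{itemize}
The first two conditions in \eqref{eq:goal} hold. We prove the third for a.e.\ $z\in W$.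

\emph{The mean of $h_{S,a}$ on $3W$.} Let $S_1=X\cap5W$ and $S_2=S\setminus5W$. Since $g=G_{S_1}[1]+G_{S_2}[1]+G_F[1]$, we have $h_{S,a}=H_1+H_2+H_3$ off $\mathcal N$, where
\[
H_i=f_aG_{S_i}[1]-G_{S_i}[f_a]\quad(i=1,2),\qquad H_3=f_aG_F[1].
\]
Recall that $f_a=0$ on $E$, so $|f_a|\le10\varepsilon\ell_W$ on all of $3W$. Hence $|H_3|\le10\varepsilon\ell_W\Gamma_q$ on $3W$.

For $z'\in3W$ and $w\in S_2$ we have $|z'-w|\ge\ell_W$. Therefore $|f_a(z')|\le10\varepsilon|z'-w|$ and $|f_a(w)|\le\varepsilon(|w-z'|+10\ell_W)\le11\varepsilon|z'-w|$. Since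
\[
H_2(z')=\int_{S_2}\frac{f_a(z')-f_a(w)}{z'-w}\,d\mu(w)+\int_{S_2}\Big[\frac{f_a(z')-f_a(w)}{(z'-w)^2}-\frac{f_a'(w)}{z'-w}\Big]d\nu(w),
\]
we get $|H_2(z')|\le21\varepsilon|\mu|(S_2)+22\varepsilon I_{S_2}|\nu|(z')\le22\varepsilon I_{S_2}\sigma(z')$ by \eqref{eq:one}. For $z\in W$ we have $|z-z'|\le3\ell_W$, so $|z-w|\le4|z'-w|$, and thus $\sup_{3W}|H_2|\le88\,\varepsilon I_{S_2}\sigma(z)$ for every $z\in W$.

The term $H_1(z')$ is the sum of
\[
f_a(z')\int_{S_1}\frac{d\mu}{z'-w},\qquad-\int_{S_1}\frac{f_a\,d\mu}{z'-w},\qquad-\int_{S_1}\frac{f_a'\,d\nu}{z'-w},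
\]
\[
f_a(z')\operatorname{p.v.}\int_{S_1}\frac{d\nu}{(z'-w)^2},\qquad-\operatorname{p.v.}\int_{S_1}\frac{f_a\,d\nu}{(z'-w)^2}.
\]
On $S_1$ we have $|f_a|\le12\varepsilon\ell_W$ and $|f_a'|\le\varepsilon$. By Lemma~\ref{lem:half}(b), the means $\langle\cdot\rangle_{3W}$ of the five terms are at most $C\varepsilon\sigma(S_1)$ times, in order,
\[
\frac{\ell_W}{\ell_W},\qquad\frac{\ell_W}{\ell_W},\qquad\frac1{\ell_W},\qquad\frac{\ell_W}{\ell_W^2},\qquad\frac{\ell_W}{\ell_W^2}.
\]
As $\ell_W\le1$, Lemma~\ref{lem:half}(a) gives $\langle H_1\rangle_{3W}\le C\varepsilon\sigma(S_1)/\ell_W$.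

\emph{From the mean to point values.} Let $W_0$ be the interior of $3W$, an open subset of $D\setminus A$. Let $\tau_0$ be the restriction of the measure $\bar\partial h$ to $W_0$, and $u(z')=\frac1\pi\int\frac{d\tau_0(w)}{z'-w}$. Then $\bar\partial(h-u)=0$ on $W_0$, and $h_{S,a}-h=G_F[f_a]$ is analytic on $W_0$ by \eqref{eq:loc}. By Weyl's lemma $h_{S,a}-u$ is a.e.\ equal on $W_0$ to an analytic function $v$. Since $|\tau_0|\le\kappa$, we have $|u|\le I_{3W}\kappa$ and $\langle u\rangle_{3W}\le C\kappa(3W)/\ell_W$. For $z\in W$ the disc $\Delta(z,\ell_W)$ lies in $3W$, so Lemma~\ref{lem:half}(c) and (a) give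
\[
|v(z)|\le C\langle v\rangle_{3W}\le C\Big[\frac{\varepsilon\sigma(S_1)+\kappa(3W)}{\ell_W}+\varepsilon I_{S_2}\sigma(z)+\varepsilon\ell_W\Gamma_q\Big].
\]
For $z\in W$ and $w\in5W$ we have $|z-w|\le3\sqrt2\,\ell_W$, so the first term in the bracket is at most $CI_{5W}\omega(z)$. Also $\ell_W\le\operatorname{dist}(z,A)$. Adding $|u(z)|\le I_{20q}\omega(z)$, we obtain the third condition in \eqref{eq:goal} for a.e.\ $z\in W$.
\end{proof}

\begin{lemma}\label{lem:test}
We have $h\in L^1_{\mathrm{loc}}(D)$. Let $q$ be a dyadic square of side $\ell$ with $20q\subset D$ and $50\ell<\rho$, and let $\varphi$ be adapted to $q$. If $A\cap3q=\emptyset$, then $|\int h\,\bar\partial\varphi\,dm|\le\omega(20q)$. If $A\cap3q\ne\emptyset$, then for every admissible choice $a_q,\varepsilon_q$,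
\begin{equation}\label{eq:test}
\Big|\int h\,\bar\partial\varphi\,dm\Big|\le C\omega(20q)+C\,\Gamma_q\Big[\frac\varepsilon\ell\int_{2q}\operatorname{dist}(z,A)\,dm(z)+\varepsilon_q\ell^2\Big],
\end{equation}
and $\operatorname{dist}(z,A)\le4\ell$ for $z\in2q$.
\end{lemma}

\begin{proof}
Let $q$ be admissible. By Lemma~\ref{lem:weak}(a), $\int_{2q}I_{20q}\omega\,dm\le C\ell\,\omega(20q)$, and $\operatorname{dist}(z,A)\le|z-a_q|\le4\ell$ on $2q$. So \eqref{eq:basic} shows that $h_{S,a_q}\in L^1(2q)$. By \eqref{eq:loc}, $h-h_{S,a_q}$ is analytic in the interior of $20q$. Hence $h\in L^1(2q)$ and $\int h\,\bar\partial\varphi\,dm=\int h_{S,a_q}\bar\partial\varphi\,dm$, and \eqref{eq:test} follows by integrating \eqref{eq:basic} against $|\bar\partial\varphi|\le1/\ell$. Every $a\in A$ is interior to $2q$ for a small dyadic $q\ni a$, which is admissible; so $h\in L^1_{\mathrm{loc}}(D)$. If $A\cap3q=\emptyset$, then $\varphi\in C_c^\infty(D\setminus A)$, and the integral is at most $\kappa(2q)$ in modulus by hypothesis.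
\end{proof}

\section{A stopping-time decomposition}\label{sec:stop}

Proposition~\ref{prop:main} follows from Lemma~\ref{lem:local}, with $U=D$, $\beta=C\omega$ and $\ell_0=\rho/50$, once we remove the term with $\Gamma_q$ from \eqref{eq:test}.

\begin{lemma}\label{lem:stop}
Let $Q$ be a dyadic square with $100Q\subset D$ and $50\ell(Q)<\rho$, and let $\varphi$ be adapted to $Q$. Then $|\int h\,\bar\partial\varphi\,dm|\le C\omega(100Q)$.
\end{lemma}

The plan is as follows. On a small square $q$, the far part $G_{X\setminus20q}[1]$ is close to a truncated singular integral at any point $z_0$ near $q$. So $\Gamma_q\le C\theta$ as soon as a maximal function $G^\sharp$ is at most $\theta$ at one point near $q$. Let $O=\{G^\sharp>\theta\}$; the weak-type bounds give $\theta|O|\le C\sigma(100Q)$. We cut $\varphi$ into smaller and smaller pieces, and we stop cutting a piece the first time its square lies deep inside $O$. A stopped square is still near the complement of $O$, and the stopped squares have total area at most $C|O|$, so they cost $C\varepsilon\theta|O|\le C\varepsilon\sigma(100Q)$,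 whatever $\theta$ is. The remaining squares may fill $2Q$, and $\theta$ must dominate the contribution of $X\setminus100Q$, over which we have no control. But these squares can be taken arbitrarily small with $\theta$ fixed, and then the bracket in \eqref{eq:test} is small in total.

\begin{proof}
Let $X_0=X\cap100Q$, $s=\sigma(X_0)$ and $\gamma=\sup_{20Q}|G_{X\setminus100Q}[1]|<\infty$. Define the Borel function
\[
G^\sharp(z)=\sup_{r>0}\Big|\int_{X_0\cap\{|w-z|>r\}}\Big(\frac{d\mu(w)}{z-w}+\frac{d\nu(w)}{(z-w)^2}\Big)\Big|+\mathcal M(\sigma|_{X_0})(z).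
\]
Let $\theta=1+\gamma+Ks/\ell(Q)^2$ with an absolute constant $K\ge1$ to be chosen, and $O=\{G^\sharp>\theta\}$. We have $G^\sharp\le I_{X_0}|\mu|+\mathcal B^*(\nu|_{X_0})+\mathcal M(\sigma|_{X_0})$, and $s/\theta\le1$ because $\ell(Q)\le1$. Lemma~\ref{lem:weak} gives
\begin{equation}\label{eq:O}
|O|\le C\big[(s/\theta)^2+s/\theta\big]\le C_1s/\theta
\end{equation}
with $C_1$ absolute and independent of $K$. Take $K=C_1+1$; then $|O|<\ell(Q)^2$.

\medskip
\emph{Step 1: squares near the complement of $O$.} Let $q$ be a dyadic square of side $\ell\le\ell(Q)/2$ with $2q\cap2Q\ne\emptyset$. Then $|x_q-x_Q|_\infty\le\frac32\ell(Q)$, so $10q\subset10Q$ and $20q\subset100Q$; in particular Lemma~\ref{lem:test} applies to $q$. We claim: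
\begin{equation}\label{eq:Gamma}
\text{if there is }z_0\notin O\text{ with }|z_0-x_q|_\infty\le43\ell,\text{ then }\Gamma_q\le C\theta .
\end{equation}
Note that $|z_0-x_Q|_\infty\le23\ell(Q)$, so $z_0\in D$. Let $z\in10q$ and $r=150\ell$. Then $20q\subset\Delta(z_0,r)$, since $53\sqrt2<150$, and $|z-z_0|\le48\sqrt2\,\ell<75\ell$. Split $X\setminus20q$ into the three sets
\[
X\setminus100Q,\qquad Y_1=(X_0\setminus20q)\cap\{|w-z_0|\le r\},\qquad Y_2=X_0\cap\{|w-z_0|>r\},
\]
and split the absolutely convergent integral $G_{X\setminus20q}[1](z)$ accordingly. The first set contributes at most $\gamma\le\theta$. On $Y_1$ we have $5\ell\le|z-w|<1$, so both kernels are at most $(5\ell)^{-2}$, and $Y_1$ contributes at most $\sigma(X_0\cap\Delta(z_0,2r))/(5\ell)^2\le(300/5)^2\theta$. On $Y_2$ we have $\frac12|w-z_0|\le|w-z|\le\frac32|w-z_0|$ and $|w-z_0|<1$, so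
\[
\Big|\frac1{z-w}-\frac1{z_0-w}\Big|\le\frac{150\ell}{|w-z_0|^2}\le\frac{150\ell}{|w-z_0|^3},
\]
\[
\Big|\frac1{(z-w)^2}-\frac1{(z_0-w)^2}\Big|=\frac{|z-z_0|\,|(z-w)+(z_0-w)|}{|z-w|^2|z_0-w|^2}\le\frac{750\ell}{|w-z_0|^3}.
\]
Summing over the annuli $2^jr<|w-z_0|\le2^{j+1}r$, replacing $z$ by $z_0$ in the integral over $Y_2$ costs at most
\[
750\ell\sum_{j\ge0}\frac{\theta\,(2^{j+2}r)^2}{(2^jr)^3}\le\frac{C\ell\theta}r\le C\theta .
\]
With $z_0$ in place of $z$, the integral over $Y_2$ has modulus at most $G^\sharp(z_0)\le\theta$. This proves \eqref{eq:Gamma}.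

\medskip
\emph{Step 2: the decomposition.} Let $\mathcal D_k$ be the family of dyadic squares of side $\ell_k=2^{-k}\ell(Q)$, and let $\mathcal G_k=\{q\in\mathcal D_k:40q\not\subset O\}$. Then $\mathcal G_0=\mathcal D_0$, since $|O|<\ell(Q)^2$. Put $\eta_0=\varphi$ and $\eta_k=\eta_{k-1}\sum_{q\in\mathcal G_k}\chi_q$; this is the part of $\varphi$ that survives to generation $k$. Since $\sum_{q\in\mathcal D_k}\chi_q=1$, we have $\eta_{k-1}=\eta_k+\sum_{q\in\mathcal D_k\setminus\mathcal G_k}\eta_{k-1}\chi_q$. Hence, for every $N\ge1$,
\begin{equation}\label{eq:dec}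
\varphi=\sum_{k=1}^N\ \sum_{q\in\mathcal D_k\setminus\mathcal G_k}\eta_{k-1}\chi_q+\sum_{q\in\mathcal G_N}\eta_{N-1}\chi_q .
\end{equation}
By \eqref{eq:pou}, $|\eta_k|\le1$ and $|\nabla\eta_k|\le|\nabla\eta_{k-1}|+C/\ell_k$; summing the geometric series gives $|\nabla\eta_k|\le C/\ell_k$. So each term $\eta_{k-1}\chi_q$ with $q\in\mathcal D_k$ is supported in $2q\cap2Q$ and is $C$ times a function adapted to $q$. We discard the terms that vanish identically; finitely many remain. The squares in the first sum are called \emph{stopped}, those in the second \emph{surviving}.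

\medskip
\emph{Step 3: stopped squares.} Let $q\in\mathcal D_k\setminus\mathcal G_k$, $k\ge1$, and let $y$ satisfy $\eta_{k-1}(y)\chi_q(y)\ne0$. There is $q'\in\mathcal G_{k-1}$ with $y\in2q'$: for $k=1$ because $\mathcal G_0=\mathcal D_0$, and for $k\ge2$ because $\eta_{k-1}(y)\ne0$ forces $\chi_{q'}(y)\ne0$ for some $q'\in\mathcal G_{k-1}$. Choose $z_0\in40q'\setminus O$. As $\ell(q')=2\ell_k$,
\[
|z_0-x_q|_\infty\le|z_0-x_{q'}|_\infty+|x_{q'}-y|_\infty+|y-x_q|_\infty\le40\ell_k+2\ell_k+\ell_k=43\ell_k ,
\]
so $\Gamma_q\le C\theta$ by \eqref{eq:Gamma}. Since also $40q\subset O$, every $y'\in20q$ satisfies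
\[
10\ell(q)\le\operatorname{dist}_\infty(y',\mathbb C\setminus O)\le53\ell(q).
\]
For a given $y'$ this allows at most three values of $\ell(q)$, and for each value at most $21^2$ squares have $y'\in20q$. So the sets $20q$, over stopped squares of all generations, have bounded overlap and lie in $O\cap100Q$. It follows that $\sum\omega(20q)\le C\omega(100Q)$ and $\sum\ell(q)^2\le C|O|$. Apply Lemma~\ref{lem:test} with $\varepsilon_q=\varepsilon$; the bracket in \eqref{eq:test} is then at most $17\varepsilon\ell(q)^2$. By \eqref{eq:O}, the first sum in \eqref{eq:dec} contributes to $|\int h\,\bar\partial\varphi\,dm|$ at most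
\[
C\omega(100Q)+C\varepsilon\theta|O|\le C\omega(100Q)+C\varepsilon s\le C\omega(100Q).
\]

\emph{Step 4: surviving squares.} For a surviving square $q\in\mathcal G_N$ there is $z_0\in40q\setminus O$, so $\Gamma_q\le C\theta$ by \eqref{eq:Gamma}. The sets $20q$ belong to one generation, so they have bounded overlap. Let $\mathcal G_N'$ be the family of surviving squares with $A\cap3q\ne\emptyset$. Lemma~\ref{lem:test} and Step~3 give, for every $N$ and all admissible choices,
\begin{equation}\label{eq:final}
\Big|\int h\,\bar\partial\varphi\,dm\Big|\le C\omega(100Q)+C\theta(\varepsilon\alpha_N+\beta_N),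
\end{equation}
where
\[
\alpha_N=\sum_{q\in\mathcal G_N'}\frac1{\ell_N}\int_{2q}\operatorname{dist}(z,A)\,dm(z),\qquad\beta_N=\sum_{q\in\mathcal G_N'}\varepsilon_q\ell_N^2 .
\]
Here $\theta$ does not depend on $N$. For $q\in\mathcal G_N'$ we have $2q\subset L_N=\{z\in10Q:\operatorname{dist}(z,A)\le4\ell_N\}$. The sets $L_N$ decrease to $\overline A\cap10Q=A\cap10Q$, because $10Q\subset D$ and $A$ is relatively closed in $D$.

The integrand of $\alpha_N$ vanishes on $A$ and is at most $4\ell_N$ on $L_N$, and a point lies in at most nine squares $2q$. So $\alpha_N\le36|L_N\setminus A|\to0$.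

For $\beta_N$ we use that the remainder is $o(|w-a|)$ at each point of $A$, and uniformly so on most of $A$. Let $\varepsilon'>0$ and $n\ge1$, and put $A'=A\cap X(\varepsilon',1/n)$. Let $N$ be so large that $14\ell_N<1/n$ and $|f'(w)-f'(a)|\le\varepsilon'$ whenever $a,w\in X$ and $|w-a|\le14\ell_N$. If $q\in\mathcal G_N'$ and $A'\cap3q\ne\emptyset$, take $a_q\in A'\cap3q$ and $\varepsilon_q=\min(\varepsilon,\varepsilon')$; this choice is admissible. These squares are disjoint subsets of $10Q$, so they contribute at most $\varepsilon'|10Q|$ to $\beta_N$. For the other squares take $\varepsilon_q=\varepsilon$; they are disjoint subsets of $L_N\setminus A'$. Hence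
\[
\limsup_{N\to\infty}\beta_N\le\varepsilon'|10Q|+\varepsilon\,|(A\cap10Q)\setminus X(\varepsilon',1/n)| .
\]
The left side of \eqref{eq:final} does not depend on $N$, $n$, $\varepsilon'$ or the choices. Let $N\to\infty$, then $n\to\infty$, where the last area tends to $0$ by Lemma~\ref{lem:exh}, and then $\varepsilon'\to0$.
\end{proof}

This completes the proof of Proposition~\ref{prop:main}, and with it that of Theorem~\ref{thm:A}.

\section{Prescribed poles}\label{sec:poles}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Sufficiency.} Suppose that $\Lambda$ meets every component of $\widehat{\mathbb C}\setminus X$. We move poles within components, and we do so in a Banach algebra, so that the function and its derivative are handled together. Give $C(X)^2$ the product $(u,u')(v,v')=(uv,u'v+uv')$ and the norm $\|(u,u')\|=|u|_X+|u'|_X$. The norm is complete, and it is submultiplicative because $|u|_X|v|_X+|u'|_X|v|_X+|u|_X|v'|_X\le\|(u,u')\|\,\|(v,v')\|$. The map $r\mapsto(r,r')$ is an algebra homomorphism on rational functions without poles on $X$, and we identify $r$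 with its image. Let $\mathcal A$ be the closure of the algebra of rational functions with all poles in $\Lambda$; it is a closed subalgebra that contains the constants. By Theorem~\ref{thm:A} and partial fractions, it suffices to show that $\mathcal A$ contains $z$ and $e_b=1/(z-b)$ for every $b\in\mathbb C\setminus X$.

Let $U$ be a component of $\widehat{\mathbb C}\setminus X$. The set $U\cap\mathbb C$ is open and connected, since removing a point from a connected open subset of the sphere leaves it connected. Let $U'=\{b\in U\cap\mathbb C:e_b\in\mathcal A\}$.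

The set $U'$ is open. Indeed $e_b\,(1-(b-b_0)e_{b_0})=e_{b_0}$, so if $b_0\in U'$, $b\in U\cap\mathbb C$ and $|b-b_0|\,\|e_{b_0}\|<1$, the Neumann series gives $e_b=\sum_{n\ge0}(b-b_0)^ne_{b_0}^{n+1}\in\mathcal A$. The set $U'$ is relatively closed. Indeed $\|e_b\|$ is bounded for $b$ near a point $b_0\in U\cap\mathbb C$, and $e_b-e_{b_0}=(b-b_0)e_be_{b_0}$, so $b\mapsto e_b$ is continuous. The set $U'$ is not empty. This is immediate if $\Lambda$ meets $U\cap\mathbb C$. Otherwise $\infty\in\Lambda\cap U$; then $z\in\mathcal A$, and $e_b=-b^{-1}(1-z/b)^{-1}=-\sum_{n\ge0}z^nb^{-n-1}\in\mathcal A$ for $|b|>\|z\|$. Hence $U'=U\cap\mathbb C$, and $e_b\in\mathcal A$ for all $b\in\mathbb C\setminus X$. Finally $-b-b^2e_b=z(1-z/b)^{-1}\to z$ in norm as $b\to\infty$, so $z\in\mathcal A$.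

\emph{Necessity.} Suppose that $\Lambda\cap U=\emptyset$ for a component $U$. Since $\partial U\subset X$, the set $\Lambda$ misses $\overline U$. Let $r_n$ denote rational functions with all poles in $\Lambda$; they are analytic near $\overline U$ on the sphere.

If $\infty\notin U$, pick $z_0\in U$ and suppose that $r_n\to1/(z-z_0)$ in $D^{(1)}(X)$. The set $U$ is bounded, and the functions $(z-z_0)r_n-1$ are analytic near $\overline U$, tend to $0$ uniformly on $\partial U$, and equal $-1$ at $z_0$. This contradicts the maximum principle.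

If $\infty\in U$ and $\Lambda=\emptyset$, the $r_n$ are constants, and $\|z-r_n\|\ge|1|_X=1$.

If $\infty\in U$ and $\Lambda\ne\emptyset$, pick $c\in\Lambda$, a finite point outside $\overline U$ and outside $X$, and suppose that $r_n\to z$ in $D^{(1)}(X)$. Since $r_n$ is finite at $\infty$, the functions $(r_n-z)/(z-c)$ are analytic near $\overline U$, including $\infty$, where they equal $-1$; and they tend to $0$ uniformly on $\partial U$. This again contradicts the maximum principle.

The last statement is the case $\Lambda=\{\infty\}$, because $\widehat{\mathbb C}\setminus X$ is connected exactly when $\mathbb C\setminus X$ is.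
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFM}
T. Chaobankoh, J. F. Feinstein, S. Morley, \emph{The chain rule for $\mathcal F$-differentiation}, arXiv:1511.09276 (2015).

\bibitem{Stein}
Stein, \emph{Singular Integrals}.

\end{thebibliography}
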